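# A cubic one-ended graph with exactly one Hamilton cycle

## The first guess, and finite cubic graphs

A graph is *cubic* if every vertex has degree 3. Can an infinite cubic graph have exactly one Hamilton cycle? The precise notion of Hamilton cycle comes in the next section. For the graphs of this lecture it will mean a two-way infinite path through all vertices. The question goes back to Mohar (2007) and is recorded in Max Pitz, "Hamilton cycles in infinite cubic graphs", arXiv:1705.07031 (2017): *does there exist a uniquely Hamiltonian, one-ended, $d$-regular graph for $d\ge 3$?* Here "$d$-regular" means that every vertex has degree exactly $d$.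

The answer that one would first guess is **no**. The reason is what happens in finite graphs. The graph $K_4$ has three Hamilton cycles, and each edge lies on two of them. The triangular prism (two triangles joined by three rungs) also has three. A Hamilton cycle crosses the three rungs an even, positive number of times, so it uses exactly two of them. Once these are chosen, its path through each triangle is forced. Again each edge lies on exactly two of the three cycles. The evenness is a general fact.

**Lemma 1 (Thomason 1978).** *Let $H$ be a finite loopless multigraph with at least 3 vertices, and let $e=wy$ be an edge such that all vertices other than $w,y$ have odd degree. Then the number of Hamilton cycles of $H$ through $e$ is even.*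

*Proof.* Consider all Hamilton paths $P$ of $H$ that start with $w,e,y$. We make them the vertices of an auxiliary graph. Let $z=z_P$ be the last vertex of $P$; since $H$ has at least 3 vertices, $z\ne w,y$. Take any edge $f=zu\notin P$ with $u\neq w$, and let $g=uu'$ be the edge of $P$ that follows $u$. Then $P+f-g$ runs from $w$ along $P$ to $u$, jumps by $f$ to $z$, and runs back along $P$ to $u'$. This is again a Hamilton path. It still starts with $w,e,y$, because $u\ne w$ gives $g\ne e$. Join $P$ to $P+f-g$.

The relation is symmetric. Indeed, the last vertex of $P'=P+f-g$ is $u'$, the edge $g=u'u$ is not in $P'$, we have $u\ne w$, and the edge of $P'$ following $u$ is $f$. So the rule also joins $P'$ to $P'+g-f=P$. Different choices of $f$ give different paths, all different from $P$, since $f$ is the only edge of $P+f-g$ outside $P$. (If $u$ is the vertex before $z$, then $f$ and $g$ are parallel edges, and nothing changes in the argument.)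

So the degree of $P$ in the auxiliary graph is the number of admissible $f$. Of the $\deg(z)$ edges at $z$, one is in $P$, and $\mu(z,w)$ go to $w$, where $\mu$ counts parallel edges. No edge between $z$ and $w$ is in $P$, because the only edge of $P$ at $w$ is $e$ and $z\neq y$. Hence the degree of $P$ is
$$\deg(z)-1-\mu(z,w)\equiv \mu(z,w)\pmod 2 .$$
The sum of all degrees in a finite graph is even, so $\sum_P\mu(z_P,w)$ is even. This sum counts the Hamilton cycles through $e$: such a cycle arises from exactly one pair consisting of a path $P$ and an edge $z_Pw$, namely by deleting its edge at $w$ other than $e$. $\square$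

In $K_4$ with vertices $w,y,p,q$ the auxiliary graph is one edge. It joins $wypq$ to $wyqp$ (take $f=qy$, $g=yp$), and each of the two paths closes to one Hamilton cycle.

If a finite cubic graph has a Hamilton cycle $C$, apply Lemma 1 to an edge of $C$: the number of Hamilton cycles through it is even and positive, so there is a second one. No finite cubic graph is uniquely Hamiltonian.

## Ends, circles, and double rays

All graphs are simple unless called multigraphs, and terminology follows Diestel's *Graph Theory*. For a set $X$ of vertices, $\delta(X)$ is the set of edges between $X$ and its complement. Paths, cycles and double rays are often treated as edge sets.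

**Definition (rays and ends).** A *ray* is a one-way infinite path and a *double ray* is a two-way infinite path. Two rays in $G$ are *equivalent* if for every finite set $S$ of vertices their tails lie in the same component of $G-S$. The equivalence classes are the *ends* of $G$, and $G$ is *one-ended* if it has exactly one end.

The one-way infinite ladder is one-ended. The two-way infinite ladder has two ends: deleting the two vertices of one rung separates left from right.

**Definition (Hamilton cycles).** Let $G$ be locally finite, regarded as a 1-complex. Its Freudenthal compactification $|G|$ adds the ends as points. A basic neighborhood of an end $\omega$ is given by a finite set $S$. It consists of the component of $G-S$ that contains tails of the rays in $\omega$, all ends with rays in that component, and an end piece of each edge from $S$ to that component. A *circle* in $|G|$ is a homeomorphic image of $S^1$. A *Hamilton circle* is a circle containing all vertices (and all ends), and a *Hamilton cycle* of $G$ is the subgraph induced by a Hamilton circle. $G$ is *Hamiltonian* if it has a Hamilton cycle, and *uniquely Hamiltonian* if it has precisely one.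

For finite graphs this is the usual notion. In the two-way infinite ladder, the two rails together with the two ends form a Hamilton circle. In a one-ended graph both tails of a double ray converge to the same point, so a spanning double ray closes up to a circle. As stated with the problem, *in a one-ended graph the Hamilton cycles correspond to the spanning double rays*. From now on we count spanning double rays, using two small tools.

**Lemma 2 (crossings).** *Let $D$ be a spanning double ray of $G$ and $X$ a finite nonempty set of vertices. Then $|D\cap\delta(X)|$ is even and positive. If it equals 2, then the edges of $D$ inside $X$ form a path covering $X$, between the ends in $X$ of the two crossing edges. The same holds for a Hamilton cycle of a finite multigraph with at least 3 vertices and a nonempty proper subset $X$ of its vertices.*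

*Proof.* Write $D=\cdots v_{-1}v_0v_1\cdots$. The set of $i$ with $v_i\in X$ is finite and nonempty. So along the sequence we start outside $X$, end outside $X$, and are inside at some time. The number of changes is even and positive. If there are two changes, the vertices of $X$ are consecutive. For a Hamilton cycle, go once around, starting at a vertex outside $X$. $\square$

**Lemma 3 (exhaustion).** *Let $G$ be infinite and locally finite, and let $W_0\subseteq W_1\subseteq\cdots$ be finite sets with union $V(G)$ such that every $G-W_N$ is connected. Then $G$ is one-ended.*

*Proof.* $G-W_0$ is infinite, connected and locally finite, so it contains a ray. Let $S$ be finite; then $S\subseteq W_N$ for some $N$. Every ray meets $W_N$ finitely often, so it has a tail in $G-W_N$, which is connected and avoids $S$. So all rays have tails in one component of $G-S$, and all rays are equivalent. $\square$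

## Two infinite examples counted by hand

**A capped ladder.** Take a ladder with rails $u_1u_2\dots$ and $w_1w_2\dots$ and rungs $u_iw_i$. The corners $u_1,w_1$ have degree 2. Repair this with a copy of $K_4$ minus an edge, that is, vertices $p,q,r,s$ and edges $pr,ps,qr,qs,rs$, together with $pu_1$ and $qw_1$. The result is cubic and one-ended. A spanning double ray crosses each 2-edge cut $\{u_iu_{i+1},w_iw_{i+1}\}$, and also $\{pu_1,qw_1\}$, an even positive number of times. So it uses all these edges and hence no rung. In the cap it is $prsq$ or $psrq$. There are exactly two spanning double rays.

**Three rails.** Let $c$ be a vertex joined to the first vertices of three disjoint rays $R_1,R_2,R_3$. Add rungs $r_1,r_2,r_3,\dots$ whose types are $\{1,2\},\{2,3\},\{3,1\}$, repeated cyclically, where a rung of type $\{i,j\}$ joins the first still unused vertices of $R_i$ and $R_j$. The graph is cubic. Let $W_n$ consist of $c$ and the ends of $r_1,\dots,r_n$. Beyond $W_n$ there are three tails of rails with infinitely many rungs of each type, which is connected. So the graph is one-ended by Lemma 3. The cut $\delta(W_n)$ has three edges, one on each rail, where the edge at $c$ counts as part of the rail.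

A spanning double ray $D$ uses exactly two of them by Lemma 2; let $o_n$ be the rail whose edge is omitted. Let $r_n=pq$ have type $\{i,j\}$ with $p\in R_i$, $q\in R_j$, and let $k$ be the third rail.

If $o_{n-1}=k$, then the edge on $R_k$ is the same in $\delta(W_n)$ and is still omitted. So $o_n=k$, and $p,q$ are passed straight, without the rung. If $o_{n-1}=i$, then $p$ has lost its incoming edge, so it uses the rung and its outgoing edge. Then $q$ uses its incoming edge and the rung, so its outgoing edge is omitted and $o_n=j$. Symmetrically, $o_{n-1}=j$ gives $o_n=i$.

So $o_n$ arises from $o_{n-1}$ by a transposition, and $D$ is determined by $o_0$. Conversely each of the three choices of $o_0$ works. The rules give degree 2 at every vertex. By induction the chosen edges inside $W_n$ form a path covering $W_n$, because each step either extends the path at both ends by one vertex or extends it at one end by two. The union is connected, acyclic and 2-regular, so it is a spanning double ray. There are exactly three of them.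

Both examples support the guess. In the second one the passage from $o_{n-1}$ to $o_n$ is a bijection, so no starting choice is ever ruled out.

## Cuts of size at most three force a second double ray

The sensible first attempt is to prove "no" by cutting the infinite graph at finite cuts, using Lemma 1 on the finite pieces, and passing to a limit. For narrow cuts this succeeds.

**Proposition 4.** *Let $G$ be a one-ended cubic graph whose vertex set is the union of finite sets $A_1\subsetneq A_2\subsetneq\cdots$ with $|\delta(A_n)|\le 3$ for all $n$. Then $G$ is not uniquely Hamiltonian.*

Suppose that $G$ has exactly one spanning double ray $D$. Dropping the first sets, we may assume $|A_1|\ge 2$.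

**Step 1: translate uniqueness into a count in finite graphs.** Let $G_n$ be the multigraph obtained from $G$ by contracting $V\setminus A_n$ to one vertex $w$ and deleting loops. Its edges are the edges of $G$ with at least one end in $A_n$. It has at least 3 vertices, all vertices other than $w$ have degree 3, and $w$ has degree $|\delta(A_n)|$. For a pair $\pi$ of edges of $\delta(A_n)$ let $h_n(\pi)$ be the number of Hamilton cycles of $G_n$ that use the pair $\pi$ at $w$.

By Lemma 2, $D$ crosses $\delta(A_n)$ exactly twice. Let $\pi_n$ be the pair that it uses. Inside $A_n$, $D$ is a path covering $A_n$, so $D\cap E(G_n)$ is a Hamilton cycle of $G_n$ using $\pi_n$. If there were another one using $\pi_n$, it would differ from the first inside $A_n$. Replacing the segment of $D$ inside $A_n$ by the other path, which has the same ends and the same vertices, would give a second spanning double ray of $G$. So $h_n(\pi_n)=1$.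

**Step 2: use parity at one cut.** We show that $|\delta(A_n)|=3$ and that all three values $h_n(\pi)$ are odd. By Lemma 1, for each $e\in\delta(A_n)$,
$$\sum_{\pi\ni e}h_n(\pi)\equiv 0\pmod 2. \tag{1}$$
Since $D$ crosses $\delta(A_n)$ twice, $|\delta(A_n)|\ge2$. If $|\delta(A_n)|=2$, there is only one pair, and (1) says that $h_n(\pi_n)=1$ is even, a contradiction. So $|\delta(A_n)|=3$. Any two of the three pairs share an edge, and that edge lies in no other pair, so by (1) their $h_n$-values have equal parity. As $h_n(\pi_n)=1$, **all three $h_n(\pi)$ are odd**, for every $n$.

**Step 3: show that every pair at $\delta(A_1)$ can be continued to $\delta(A_m)$.** Let $m>1$. Let $H_m$ arise from $G$ by contracting $A_1$ to $u$ and $V\setminus A_m$ to $w$, deleting loops. It has at least 3 vertices, since $A_1\subsetneq A_m$, and all its degrees are 3. Let $N(\pi,\rho)$ be the number of Hamilton cycles of $H_m$ using the pair $\pi$ at $u$ and the pair $\rho$ at $w$.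

A Hamilton cycle $C$ of $G_m$ crosses the 3-edge cut $\delta(A_1)$ exactly twice, in a pair $\pi$ say, by Lemma 2. So the vertices of $A_1$ form one segment of $C$. Contracting everything outside $A_1$ gives a Hamilton cycle of $G_1$ using $\pi$. Contracting $A_1$ gives a Hamilton cycle of $H_m$ using $\pi$ at $u$. Conversely, given a Hamilton cycle of $G_1$ and one of $H_m$ that use the same pair $\pi$, replace $u$ in the second by the path through $A_1$ from the first. This gives a Hamilton cycle of $G_m$. The two operations are inverse to each other, so
$$h_m(\rho)=\sum_\pi h_1(\pi)\,N(\pi,\rho). \tag{2}$$
All $h$'s are odd, so $\sum_\pi N(\pi,\rho)$ is odd for each of the three $\rho$, and therefore $\sum_{\pi,\rho}N(\pi,\rho)$ is odd. Put $r(\pi)=\sum_\rho N(\pi,\rho)$, the number of Hamilton cycles of $H_m$ using $\pi$ at $u$. Lemma 1, applied to the three edges at $u$, gives $r(\pi)+r(\pi')\equiv0\pmod 2$ for any two pairs $\pi\ne\pi'$. So the three $r(\pi)$ have equal parity. Their sum is odd, so each is odd, and $r(\pi)\ge1$.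

**Step 4: pass to the limit.** Choose $\pi\ne\pi_1$ and a Hamilton cycle $L$ of $G_1$ using $\pi$; it exists since $h_1(\pi)$ is odd. For $m>1$ let $\mathcal L_m$ be the set of Hamilton cycles $C$ of $G_m$ with $C\cap E(G_1)=L$. It is finite, and it is nonempty because $r(\pi)\ge1$ lets us glue $L$ to a Hamilton cycle of $H_m$. For $1<m'<m$, each $C\in\mathcal L_m$ crosses $\delta(A_{m'})$ exactly twice, so $C\cap E(G_{m'})$ is a Hamilton cycle of $G_{m'}$, and it lies in $\mathcal L_{m'}$. By König's lemma there are $C_m\in\mathcal L_m$ with $C_m\cap E(G_{m'})=C_{m'}$ whenever $1<m'<m$.

Let $D'$ be the union of the $C_m$, as a set of edges of $G$. All three edges at a vertex $v\in A_m$ are edges of $G_m$, so $v$ has degree 2 in $D'$. Inside each $A_m$, $D'$ is the path $C_m-w$ covering $A_m$. Any two vertices lie in a common $A_m$, so $D'$ is connected; any cycle in $D'$ would lie inside some $A_m$, so $D'$ is acyclic. Hence $D'$ is a spanning double ray. It crosses $\delta(A_1)$ in $\pi\ne\pi_1$, so $D'\ne D$, a contradiction. $\blacksquare$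

## What parity no longer says at a cut of five edges

Suppose now that the cuts have five edges. Equation (1) survives for Hamilton cycles of $G_n$. View the pairs of cut edges as the edges of a complete graph whose vertices are the cut edges. Then (1) says that the pairs with odd $h_n$ form an even subgraph, one in which all degrees are even. For three cut edges this lives in $K_3$, whose only nonempty even subgraph is the whole of $K_3$; that is why one odd pair made all pairs odd. In $K_5$ a 4-cycle is an even subgraph, and it leaves six of the ten pairs without an odd count. So "all $h_n$ are odd" fails, and with it the inversion of (2). Equation (2) itself is also lost, since a Hamilton cycle of $G_m$ may cross a 5-edge cut four times. Lemma 1 still gives second Hamilton cycles in the finite graphs $G_n$, but nothing forces one that differs from $D$ at a fixed place to continue all the way out.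

This suggests turning the aim around. We want a graph where a finite core offers several pairs of edges, the infinite rest accepts several pairs, and *exactly one pair is on both lists*. In the three-rail graph nothing was ever ruled out. We need pieces that rule things out, and the simplest way is starvation: a piece of the graph that the double ray fails to visit. The answer to the question is then yes, already for $d=3$.

**Theorem 5.** *There is a one-ended 3-regular graph with exactly one Hamilton cycle; the graph $G$ of the next section is one.*

## Five tracks through a sequence of 4-cycles

Let $G$ have vertices $x,y,z$ and $a_n,a_n',b_n,b_n'$ for $n\ge 1$, and the following edges: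

* the core edges $xy,\ yz$;
* the stubs $xa_1,\ xa_2,\ zb_1,\ yb_2,\ zb_3$;
* for every $n\ge1$, the 4-cycle $Q_n=a_n\,a_n'\,b_n\,b_n'\,a_n$, called a *gadget*;
* for every $n\ge1$, the edges $a_n'a_{n+2}$ and $b_n'b_{n+3}$.

**Cubic.** $G$ is simple. Each $a_n$ has two edges in $Q_n$ and one *in-edge*, from $x$ if $n\le2$ and from $a_{n-2}'$ otherwise. Each $b_n$ has two edges in $Q_n$ and one in-edge, from $z,y,z$ for $n=1,2,3$ and from $b_{n-3}'$ otherwise. Each $a_n'$ and each $b_n'$ has two edges in $Q_n$ and one *out-edge*, $a_n'a_{n+2}$ or $b_n'b_{n+3}$. Finally
$$N(x)=\{y,a_1,a_2\},\qquad N(y)=\{x,z,b_2\},\qquad N(z)=\{y,b_1,b_3\}.$$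
So $G$ is 3-regular.

**One-ended.** Let $V_n=\{x,y,z\}\cup V(Q_1)\cup\dots\cup V(Q_n)$ for $n\ge0$. In $G-V_N$, each $Q_n$ with $n>N$ is joined to $Q_{n+2}$ and $Q_{n+3}$. So all gadgets of equal parity are connected to each other, and $Q_{N+1}$ is joined to $Q_{N+4}$, of the other parity. Hence $G-V_N$ is connected, and Lemma 3 applies. ($G$ is connected too.)

**Tracks.** Consider the five rays
$$\begin{aligned}
A:&\quad x\,a_1a_1'\,a_3a_3'\,a_5\dots &\qquad 1:&\quad z\,b_1b_1'\,b_4b_4'\dots\\
B:&\quad x\,a_2a_2'\,a_4a_4'\,a_6\dots &\qquad 2:&\quad y\,b_2b_2'\,b_5b_5'\dots\\
& & 0:&\quad z\,b_3b_3'\,b_6b_6'\dots
\end{aligned}$$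
Every edge other than $xy,yz$ and the gadget edges is an in-edge of exactly one gadget and lies on exactly one track. Along a track the gadget indices increase. So $\delta(V_n)$ consists of exactly five edges, one on each track. The two tracks through $Q_n$ form the set
$$P_n=\{F_n,\ n\bmod 3\},\qquad F_n=A\text{ for } n\text{ odd},\quad F_n=B\text{ for }n\text{ even},$$
so $P_1=\{A,1\}$, $P_2=\{B,2\}$, $P_3=\{A,0\}$, $P_4=\{B,1\}$, and so on. One entry has period 2 and the other has period 3, hence for all $n\ge 1$
$$P_n\cap P_{n+1}=\emptyset,\qquad P_n\cap P_{n+2}=\{F_n\}. \tag{3}$$

Here is how starvation will act. We shall show that $D$ consists of two walkers moving outward, each always on one track. A walker that meets $Q_n$ leaves it on either track of $P_n$, and every gadget must be met. The walker that has just left $Q_n$ is on a track of $P_n$, so by (3) it cannot meet $Q_{n+1}$; the other walker must do that. Then the other walker cannot meet $Q_{n+2}$, so the first one must. For this it has to have left $Q_n$ on the only track common to $P_n$ and $P_{n+2}$, which is $F_n$.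

## Proof of Theorem 5

Let $D$ be any spanning double ray of $G$.

**Step 1: find out how $D$ can pass through one gadget.** We claim that $D\cap Q_n$ is a disjoint union of one or two paths covering $V(Q_n)$. Each path has one end in $\{a_n,b_n\}$ whose in-edge is in $D$ and the other end in $\{a_n',b_n'\}$ whose out-edge is in $D$, and all in- and out-edges of $Q_n$ in $D$ arise this way. Let $U$ be the set of vertices of $Q_n$ whose in- or out-edge is in $D$. If $|U|=2$, then $U$ determines $D\cap E(Q_n)$.

Every vertex has degree 2 in $D$. So a vertex of $U$ has one $D$-edge in $Q_n$, and a vertex of $V(Q_n)\setminus U$ has two. Summing, $|D\cap E(Q_n)|=(8-|U|)/2$, and $|U|$ is even.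

If $|U|=0$, then $Q_n\subseteq D$, impossible since $D$ has no cycle. If $|U|=2$, then $D\cap Q_n$ has three edges, so it is $Q_n$ minus one edge, and the two vertices of degree 1, namely those of $U$, are the ends of the missing edge. Thus $U$ determines the missing edge. The two vertices of $U$ are adjacent on $Q_n$, and $Q_n$ alternates between $\{a_n,b_n\}$ and $\{a_n',b_n'\}$, so one lies in each set. If $|U|=4$, then $D\cap E(Q_n)$ is a perfect matching of $Q_n$, and each of its edges joins $\{a_n,b_n\}$ to $\{a_n',b_n'\}$.

**Step 2: show that $D$ crosses every cut $\delta(V_n)$ exactly twice.** Let $T_n\subseteq\{A,B,0,1,2\}$ be the set of tracks whose edge in $\delta(V_n)$ lies in $D$. Passing from $\delta(V_{n-1})$ to $\delta(V_n)$ replaces the two in-edges of $Q_n$ by its two out-edges, on the same two tracks. By Step 1, $D$ contains equally many in-edges as out-edges, and at least one of each. Therefore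
$$T_n\setminus P_n=T_{n-1}\setminus P_n,\qquad |T_n\cap P_n|=|T_{n-1}\cap P_n|\ge1\qquad(n\ge1). \tag{4}$$
In particular $|T_n|=|T_0|$, and it remains to see that $|T_0|=2$.

Let $pq\in D\cap\delta(V_0)$ with $p\in V_0$, and follow $D$ from $p$ through $q$. It enters a gadget by an in-edge. By Step 1 it leaves that gadget by an out-edge, which is an in-edge of a gadget of larger index, and so on. So it never returns to $V_0$. Hence in each of the two directions of $D$ at most one edge of $D\cap\delta(V_0)$ is traversed from $V_0$ outward, because after the first such edge no vertex of $V_0$ follows. Each edge of $D\cap\delta(V_0)$ is traversed outward in one of the two directions, so $|T_0|\le2$. Conversely, $D$ contains $x$, and both rays of $D$ starting at $x$ leave the finite set $V_0$, so $|T_0|\ge2$.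

**Step 3: list the pairs offered by the core.** Summing $D$-degrees over $x,y,z$ gives $6=2\,|D\cap\{xy,yz\}|+|T_0|$. As $|T_0|=2$, both $xy$ and $yz$ are in $D$. So $y$ has its two $D$-edges and the stub $yb_2$ is not in $D$; exactly one of the two stubs at $x$ and exactly one of the two stubs at $z$ is in $D$. Thus
$$2\notin T_0,\qquad |T_0\cap\{A,B\}|=1, \tag{5}$$
and $T_0$ is one of the four pairs $\{A,1\},\{A,0\},\{B,1\},\{B,0\}$.

Before the general argument, run these four by hand. The pair $\{B,0\}$ misses $P_1=\{A,1\}$, so $Q_1$ is starved. From $\{A,1\}$ we get $T_1=\{A,1\}$ by (4), which misses $P_2=\{B,2\}$. From $\{A,0\}$ we get $T_1=\{A,0\}$ or $\{1,0\}$, which also misses $P_2$. From $\{B,1\}$ we get $T_1=\{B,A\}$ or $\{B,1\}$. The second of these gives $T_2=\{1,B\}$ or $\{1,2\}$, which misses $P_3=\{A,0\}$. So only $T_0=\{B,1\}$, $T_1=\{A,B\}$ remains.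

This also shows how Lemma 1 fits in. Contract $V\setminus V_0$ to $w$. In a Hamilton cycle the vertex opposite $w$ has two neighbors among $x,y,z$, so it is $y$, and the Hamilton cycles use exactly the four pairs above, once each. Every cut edge lies on an even number of them, as it must. The odd pairs form a 4-cycle in $K_5$, and three of its four edges are starved by one of the first two gadgets.

**Step 4: use starvation at every gadget to force the tracks.** By (4), $T_n\cap P_n\neq\emptyset$ for $n\ge1$ and $T_n\cap P_{n+1}\ne\emptyset$ for $n\ge0$. Since $|T_n|=2$ and $P_n\cap P_{n+1}=\emptyset$, for $n\ge1$ we have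
$$T_n=\{\tau_n,\sigma_n\}\quad\text{with}\quad \tau_n\in P_n,\ \ \sigma_n\in P_{n+1}.$$
By (4), $T_{n+1}\setminus P_{n+1}=T_n\setminus P_{n+1}=\{\tau_n\}$. On the other hand $T_{n+1}=\{\tau_{n+1},\sigma_{n+1}\}$, where $\tau_{n+1}\in P_{n+1}$ and $\sigma_{n+1}\in P_{n+2}$ is outside $P_{n+1}$. So $\tau_n=\sigma_{n+1}\in P_{n+2}$. Thus $\tau_n\in P_n\cap P_{n+2}$, and (3) gives $\tau_n=F_n$. Consequently
$$\tau_n=F_n\ (n\ge1),\qquad \sigma_n=F_{n-1}\ (n\ge2),\qquad\text{so } T_n=\{A,B\}\text{ for }n\ge2,$$
and $T_1=\{A,\sigma_1\}$ with $\sigma_1\in P_2=\{B,2\}$. Apply (4) with $n=1$. Since $A\in P_1$ and $\sigma_1\notin P_1$, we get $T_0\setminus P_1=\{\sigma_1\}$ and $|T_0\cap P_1|=1$. So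
$$T_0=\{\rho,\sigma_1\}\quad\text{with}\quad\rho\in P_1=\{A,1\},\ \ \sigma_1\in P_2=\{B,2\}. \tag{6}$$

**Step 5: match the core with the gadgets.** By (5), $2\notin T_0$, so $\sigma_1=B$ in (6). Then $A\notin T_0$ by (5), so $\rho=1$. Thus
$$T_0=\{B,1\},\qquad T_n=\{A,B\}\quad(n\ge1).$$

**Step 6: read off $D$, and check that it exists.** All edges of $D$ outside the gadgets are now determined. At $Q_1$, the in-edges used are those on the tracks of $T_0\cap P_1=\{1\}$ and the out-edges used are those on the tracks of $T_1\cap P_1=\{A\}$, so $U=\{b_1,a_1'\}$. At $Q_n$ with $n\ge2$ we have $T_{n-1}\cap P_n=T_n\cap P_n=\{F_n\}$, so $U=\{a_n,a_n'\}$. By Step 1, $D\cap Q_n$ is $Q_n$ minus the edge joining the two vertices of $U$: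
$$D\cap Q_1=b_1b_1'a_1a_1',\qquad D\cap Q_n=a_nb_n'b_na_n'\quad(n\ge2).$$
So $D$ must be
$$\cdots\ a_4'\,b_4\,b_4'\,a_4\ \ a_2'\,b_2\,b_2'\,a_2\ \ x\,y\,z\ \ b_1\,b_1'\,a_1\,a_1'\ \ a_3\,b_3'\,b_3\,a_3'\ \ a_5\,b_5'\,b_5\,a_5'\ \cdots$$
with the even gadgets to the left and the odd gadgets to the right. Conversely, all consecutive pairs here are edges of $G$ and every vertex occurs exactly once. So this is a spanning double ray, and $G$ has exactly one Hamilton cycle. $\blacksquare$

By Proposition 4 this $G$ cannot be exhausted by finite sets with at most three boundary edges; the sets $V_n$ have five. These notes do not settle whether bounds of 4 can occur, nor the existence question for individual $d\ge4$.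

The construction can be strengthened.

**Theorem 6.** *(a) The graph $G$ of Theorem 5 is 3-connected. (b) For every integer $m\ge1$ there is a one-ended cubic graph with exactly $m$ Hamilton cycles. (c) There are $2^{\aleph_0}$ pairwise non-isomorphic uniquely Hamiltonian one-ended cubic graphs.*

## 3-connectedness: small edge cuts first

Delete the core vertices from the five tracks. This leaves five disjoint rays, the *rails*, which cover $V\setminus V_0$. The remaining edges are $xy,yz$, the five stubs (each joins $V_0$ to the first vertex of a different rail), and the *rungs* $a_nb_n'$, $b_na_n'$. Each vertex outside $V_0$ is on exactly one rung, and each rung joins two different rails.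

**Step 1: show that $|\delta(X)|\ge3$ for every finite nonempty $X$.** If $X\subseteq V_0$, then $|\delta(X)|$ is 3 for each single vertex, $4,4,6$ for $\{x,y\},\{y,z\},\{x,z\}$, and 5 for $V_0$. Now suppose $X\not\subseteq V_0$ and $|\delta(X)|\le2$. Put $Y=X\cap V_0$. Since $X$ is finite, each rail meeting $X$ contributes a rail edge to $\delta(X)$, so $X$ meets one or two rails.

*One rail $R$.* Every rung at a vertex of $X\cap R$ leads to another rail, hence lies in $\delta(X)$. Together with at least one rail edge this must be at most two edges. So $X\cap R=\{v\}$, and $\delta(X)$ consists of the rung at $v$ and one rail edge. If $v$ were not the first vertex of $R$, two rail edges at $v$ would be in $\delta(X)$. So $v$ is the first vertex, and its stub is not in $\delta(X)$, which means that the core end of the stub is in $X$. Hence $Y\ne\emptyset$ and $|\delta(Y)|\ge3$. An edge of $\delta(Y)$ fails to be in $\delta(X)$ only if it ends in $X\setminus V_0=\{v\}$, so only if it is this stub. So at least two edges of $\delta(Y)$ lie in $\delta(X)$, and with the rung and the rail edge $|\delta(X)|\ge4$, a contradiction.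

*Two rails.* Then $\delta(X)$ consists of exactly one edge of each of them. So $X$ meets each of the two rails in an initial segment, and the stubs at their first vertices, not being in $\delta(X)$, have their core ends in $X$. Hence $Y\ne\emptyset$ and $|\delta(Y)|\ge3$. At most two edges of $\delta(Y)$, namely these stubs, end in $X\setminus V_0$. A further edge of $\delta(Y)$ lies in $\delta(X)$ but is not a rail edge, a contradiction.

**Step 2: pass from edge cuts to vertex separators.** Let $|S|\le2$ and suppose $G-S$ is disconnected. An infinite component of $G-S$ is connected and locally finite, so it contains a ray, and rays in different components of $G-S$ are not equivalent. As $G$ is one-ended, at most one component is infinite, so some component $X$ is finite. Let $S'$ be the set of those $s\in S$ with at least two neighbors in $X$, and put $X'=X\cup S'$. Each $s\in S'$ has degree 3, so at most one edge at $s$ leaves $X'$. Every other edge of $\delta(X')$ joins $X$ to some $s\in S\setminus S'$, with at most one such edge per $s$. So $|\delta(X')|\le|S|\le2$, contradicting Step 1. This proves Theorem 6(a). $\blacksquare$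

## A replacement piece with exactly $m$ Hamilton paths

For (b) we replace one vertex of $G$ by a finite graph that a double ray can traverse in exactly $m$ ways. Let $n=m+2\ge3$, and let $K$ be the prism with cycles $u_0\dots u_{n-1}$ and $w_0\dots w_{n-1}$ and rungs $u_iw_i$, minus the vertex $u_0$. Its vertices of degree 2 are $u_1,u_{n-1},w_0$; all others have degree 3.

**Step 1: count the Hamilton paths of $K$ from $u_1$ to $u_{n-1}$; there are exactly $n-2=m$.** Let $P$ be one. As $w_0$ has degree 2 in $K$ and is not an end of $P$, we have $w_1w_0w_{n-1}\subseteq P$. So $P-w_0$ consists of two disjoint paths covering the ladder $L$ on the columns $\{u_i,w_i\}$, $1\le i\le n-1$. Between consecutive columns (in each *gap*) $L$ has just two edges, the rail edges of that gap.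

Suppose the two paths link $u_1$ to $w_{n-1}$ and $w_1$ to $u_{n-1}$. Then each crosses every gap, so all rail edges are used. The four corners have degree 1 in $P-w_0$ and the other vertices have degree 2, and the rail edges already supply these degrees. So no rung is used, and the paths are the two rails, which link the wrong ends. This is a contradiction.

So $P_1$ links $u_1$ to $w_1$ and $P_2$ links $w_{n-1}$ to $u_{n-1}$. Each starts and ends in the same column, so it crosses every gap 0 or 2 times, and no gap is crossed by both. Let $i$ be the largest column that $P_1$ meets. Then $P_1$ meets exactly the columns $1,\dots,i$, and it contains both vertices of each: if $i=1$ these are its ends, and otherwise it uses both edges of each gap between these columns. The remaining columns $i+1,\dots,n-1$ are covered entirely by $P_2$, which in the same way uses both edges of each gap between them; since $P_2$ contains column $n-1$, we have $1\le i\le n-2$. Now the degrees decide the rungs. In $P_1$ the ends $u_1,w_1$ have degree 1 and all other vertices have degree 2, so the rung at column $i$ is used and no other. For $P_2$ likewise only the rung at column $i+1$ is used. So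
$$P=u_1\dots u_i\,w_i\dots w_1\,w_0\,w_{n-1}\dots w_{i+1}\,u_{i+1}\dots u_{n-1},$$
and for each $i\in\{1,\dots,n-2\}$ this is indeed a Hamilton path of $K$. For $m=2$, $n=4$ the two paths are $u_1w_1w_0w_3w_2u_2u_3$ and $u_1u_2w_2w_1w_0w_3u_3$.

**Step 2: insert $K$ into $G$ and count.** Let $D$ be the unique spanning double ray of $G$, and let $v$ be a vertex with incident edges $e_1,e_2\in D$ and $e_3\notin D$. Replace $v$ by $K$, attaching $e_1,e_2,e_3$ to $u_1,u_{n-1},w_0$ respectively. The resulting graph $G'$ is cubic. It is one-ended by Lemma 3: for all large $N$ we have $v\in V_N$, and replacing $v$ by $V(K)$ in $V_N$ gives a finite set whose deletion from $G'$ leaves the connected graph $G-V_N$.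

Let $D'$ be a spanning double ray of $G'$. By Lemma 2 it crosses the 3-edge cut $\delta(V(K))$ exactly twice, and inside $K$ it is a Hamilton path of $K$. Contracting $K$ turns $D'$ into a spanning double ray of $G$, that is, into $D$. So the crossing edges are $e_1,e_2$, and $D'$ is $D$ with $v$ replaced by a Hamilton path of $K$ from $u_1$ to $u_{n-1}$. Every such path works, and different paths give different $D'$. By Step 1 there are exactly $m$. This proves Theorem 6(b). $\blacksquare$

## Inserting triangles: continuum many examples

For $X\subseteq V(G)$, finite or infinite, let $G_X$ arise from $G$ by replacing each vertex of $X$ by a triangle whose three vertices carry the three edges at that vertex.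

**Step 1: check that $G_X$ is cubic, one-ended and uniquely Hamiltonian.** It is clearly cubic. For each $N$ the vertices of $G_X$ corresponding to $V_N$ form a finite set, and the part corresponding to $G-V_N$ is connected because $G-V_N$ is. So Lemma 3 applies.

A spanning double ray of $G_X$ crosses the 3-edge cut around each inserted triangle exactly twice. By Lemma 2 it passes through the triangle in a 2-edge path, which is determined by the two crossing edges. Contracting all inserted triangles therefore replaces disjoint segments by single vertices and yields a spanning double ray of $G$, that is, $D$. So the crossing edges are determined, hence so are the segments in the triangles. Conversely, expanding $D$ at each vertex of $X$ gives a spanning double ray of $G_X$. So there is exactly one.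

**Step 2: show that the inserted triangles can be recognized.** $G$ is triangle-free. Indeed, the set $\{a_n,b_n:n\ge1\}$ is independent, and the only edges within its complement are $xy$ and $yz$. So $G$ without $xy,yz$ is bipartite, and a triangle would contain $xy$ or $yz$. But by the lists of $N(x),N(y),N(z)$, neither $x,y$ nor $y,z$ have a common neighbor.

Now take a triangle of $G_X$ that is not an inserted one, and contract the inserted triangles. If its three vertices go to three different vertices of $G$, we get a triangle of $G$, which does not exist. If exactly two go to the same vertex $v$ and the third to $v'\ne v$, then two different edges of $G$ join $v$ to $v'$, impossible as $G$ is simple. So the triangles of $G_X$ are exactly the inserted ones.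

**Step 3: count isomorphism classes.** An isomorphism $G_X\to G_Y$ maps triangles to triangles. After contraction of the triangles it induces an automorphism of $G$ mapping $X$ to $Y$. Every automorphism of $G$ preserves the unique spanning double ray $D$, and it is determined by its action on $D$, since $D$ contains all vertices. So $\mathrm{Aut}(G)$ embeds in the automorphism group of a double ray, which is the infinite dihedral group (translations and reflections of $\mathbb Z$), and is therefore countable. Hence each isomorphism class contains $G_Y$ for only countably many sets $Y$. There are $2^{\aleph_0}$ sets $X\subseteq V(G)$, so the graphs $G_X$ fall into $2^{\aleph_0}$ isomorphism classes. This proves Theorem 6(c). $\blacksquare$
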